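# Counting recurrent classes of automatic words

## Two words whose recurrent behavior can be listed by hand

**Example 1.** For $n\ge 0$ let $w_n\in\{0,1\}$ be the parity of the number of binary digits of $n$, where $0$ counts as having no digits. Then
$$w=0\;1\;00\;1111\;0^8\;1^{16}\;0^{32}\cdots .$$
Call a right-infinite word $v$ *recurrent* if every finite factor of $v$ occurs in $v$ infinitely often. Which recurrent words $v$ have all their factors among the factors of $w$?

Since $w$ contains arbitrarily long runs of each letter, $0^\omega=000\cdots$ and $1^\omega$ qualify. There are no others. Suppose $v$ contains both letters. By recurrence, after some $1$ there is a $0$ and later again a $1$, so $v$ has a factor $10^s1$ with $s\ge1$. This factor occurs infinitely often in $v$, so some finite factor of $v$ contains two occurrences of $10^s1$, and this finite factor is also a factor of $w$. But the runs of zeros in $w$ that have a $1$ on both sides have the pairwise distinct lengths $2,8,32,\dots$, so $10^s1$ occurs at most once in $w$. This is a contradiction.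

**Example 2.** Let $\varphi(e)=ef$, $\varphi(f)=eg$, $\varphi(g)=gg$. Iterating from $e$ gives words that are prefixes of one another:
$$e,\quad ef,\quad efeg,\quad efegefgg,\quad efegefggefeggggg,\ \dots$$
Let $x$ be the limit. Then $x=\varphi(x)$, and for each $n$, $x$ is the concatenation of the blocks $\varphi^n(x_0)\varphi^n(x_1)\cdots$ of length $2^n$.

The word $x$ is recurrent. Indeed $x_2=e$, and $x_q=e$ implies $x_{2q}=e$, so $e$ occurs infinitely often. Every prefix of $x$ is a prefix of some $\varphi^n(e)$, hence occurs at position $2^nq$ for every $q$ with $x_q=e$. Every factor lies in a prefix, so every factor occurs infinitely often. But $x$ does not return in bounded time: it contains $g^{2^n}=\varphi^n(g)$ for every $n$, so there are arbitrarily long stretches without $e$.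

The word $g^\omega$ is another recurrent word with all factors in $x$. We claim that a recurrent word $v\ne g^\omega$ with all factors in $x$ has exactly the same factors as $x$. Such a $v$ contains $e$ or $f$. If it contains $f$, then it contains $f$ at a position $\geq 1$. In $x$ the letter $f$ is always preceded by $e$, because $f$ arises only as the second letter of $\varphi(e)$. So $v$ contains $e$, and by recurrence infinitely often. Fix $n\ge1$. The blocks of $x$ of level $n$ are $\varphi^n(e)$, $\varphi^n(f)=\varphi^{n-1}(e)\,g^{2^{n-1}}$ and $g^{2^n}$. A block containing an $e$ is of one of the first two kinds and begins with $\varphi^{n-1}(e)$. So any factor of $x$ that reaches $2^n$ letters to the left and to the right of some occurrence of $e$ contains $\varphi^{n-1}(e)$. Apply this to the factor of $v$ around an occurrence of $e$ at a position $\ge2^n$. Hence $v$ contains $\varphi^{n-1}(e)$ for all $n$, and so every factor of $x$.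

Up to having the same factors, there are thus two recurrent words here: $x$, and $g^\omega$. Only the second returns in bounded time, and it is periodic.

In both examples a finite automaton produces the $n$-th letter of the word from the digits of $n$. Each hand argument was special to its word. Can a computer make such a list for every word of this kind?

## Recurrent classes as languages, and the decision problem

Let $\Sigma$ be a finite alphabet, $\mathbb N=\{0,1,2,\dots\}$, and let $S$ be the shift, $(Sz)_n=z_{n+1}$. A *factor* is a finite contiguous subword. $F(\cdot)$ denotes the set of factors of a word, or of all words in a set. For a right-infinite word $w$ put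
$$V_w=\{z\in\Sigma^{\mathbb N}:F(z)\subseteq F(w)\}.$$

**Definition (three kinds of return).** A right-infinite word $v$ is *recurrent* if every factor of $v$ occurs in $v$ infinitely often. It is *uniformly recurrent* if for every factor $y$ of $v$ there is $N$ such that every factor of $v$ of length $N$ contains $y$. It is *periodic* if $v=u^\omega=uuu\cdots$ for some nonempty finite $u$.

Periodic implies uniformly recurrent, which implies recurrent. The word $10^\omega$ is not recurrent. In Example 2, $x$ is recurrent and not uniformly recurrent.

**Definition (classes).** Two right-infinite words are *equivalent* if they have the same set of factors; $[v]$ is the class of $v$. Let $\mathrm{Rec}(w)$ be the set of classes $[v]$ of recurrent $v\in V_w$. Let $\mathrm{URec}(w)\subseteq\mathrm{Rec}(w)$ be the classes of uniformly recurrent such $v$, and $\mathrm{Per}(w)\subseteq\mathrm{URec}(w)$ the classes of periodic such $v$.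

For instance $(01)^\omega$ and $(10)^\omega$ are equivalent. The triple $(\#\mathrm{Rec},\#\mathrm{URec},\#\mathrm{Per})$ is $(2,2,2)$ in Example 1 and $(2,1,1)$ in Example 2.

**Definition (automatic word).** Let $k\ge2$. A word $w=w_0w_1w_2\cdots$ is *$k$-automatic* if there is a deterministic finite automaton with output that, on input the base-$k$ representation $(n)_k$ of $n$, outputs $w_n$. Such a word is specified by giving $k$ and the automaton.

The problem, from Jason Bell, "Topological invariants for words of linear factor complexity", arXiv:2202.00643 (2022), is this: *is there a decision procedure that takes an automatic word $w$ as input and outputs $\#\mathrm{Rec}(w)$, $\#\mathrm{URec}(w)$ and $\#\mathrm{Per}(w)$?* The question makes sense because the numbers are finite. If the number $p_w(n)$ of factors of $w$ of length $n$ satisfies $p_w(n)\le Cn$ for all $n\geq 1$, then $\mathrm{Rec}(w)$ is known to be finite, and automatic words satisfy such a bound. We shall not use this; finiteness will come out again. The answer to the question is yes.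

Here are the elementary facts we need.

A word $z$ is recurrent iff every prefix of $z$ occurs infinitely often in $z$ (every factor lies in a prefix), that is, iff $S^{n_j}z\to z$ for some $n_j\to\infty$. We identify a class $[v]$ with the language $F(v)$.

**(I)** If $v$ is recurrent and $u,u'\in F(v)$, then $utu'\in F(v)$ for some word $t$: take an occurrence of $u'$ that starts after the end of an occurrence of $u$.

**(E)** If $R=F(v)$ for a right-infinite $v$, every word of $R$ extends to the right inside $R$. So the words of $R$ of length $n$ are the length-$n$ prefixes of those of length $n+1$. Hence if two such languages differ at some length, they differ at all larger lengths.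

**(P)** Uniform recurrence of $v$ depends only on $F(v)$, by its definition. So does periodicity. To see this, write a periodic word as $u^\omega$ with $u$ primitive (not a proper power), $|u|=q$. The length-$q$ factors of $u^\omega$ are the $q$ conjugates of $u$, which are distinct as $u$ is primitive, and each has a unique right extension in $F(u^\omega)$. So in a word $v'$ with $F(v')\subseteq F(u^\omega)$, the first $q$ letters are a conjugate of $u$ and then determine everything: $v'$ is a shift of $u^\omega$, hence purely periodic. Moreover, two windows of $u^\omega$ of equal length $\ge q$, starting at $i$ and $j$, are equal iff $i\equiv j\pmod q$. We call a language *periodic* if it equals $F(u^\omega)$ for some nonempty $u$.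

## From automata to growing morphisms

**Definition (the standing data).** Let $\varphi:B^*\to B^*$ be a morphism with $\varphi(a)\in aB^+$, let $x=\varphi^\omega(a)$ be the limit of the $\varphi^n(a)$, and assume that every letter of $B$ occurs in $x$. Let $\tau:B\to\Sigma$ be a coding (letter-to-letter map) and $w=\tau(x)$. Assume that $\varphi$ is *growing*:
$$h_n:=\min_{b\in B}|\varphi^n(b)|\to\infty .$$

Then $x=\varphi(x)$ and no $\varphi(b)$ is empty. If $|\varphi(b)|=k\ge2$ for all $b$ ($\varphi$ is *$k$-uniform*), then $h_n=k^n$ and $\varphi$ is growing. The morphism $a\mapsto ab$, $b\mapsto b$ is not growing.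

*Every automatic word has this form, with $\varphi$ $k$-uniform.* Let the automaton (transition function $\delta$, initial state $q_0$) read $(n)_k$ most significant digit first. Add a new state $a$ with $\delta(a,0)=a$ and $\delta(a,j)=\delta(q_0,j)$ for $1\le j<k$. Let $\tau(a)=w_0$, and let $\tau$ be the output function elsewhere. Put
$$\varphi(q)=\delta(q,0)\,\delta(q,1)\cdots\delta(q,k-1).$$
Then $\varphi(a)\in aB^+$. From $x=\varphi(x)$ we get $x_{kn+j}=\varphi(x_n)_j=\delta(x_n,j)$ for $0\le j<k$, and induction on the number of digits gives $x_n=\delta(a,(n)_k)$. For $n\ge1$ the first digit is nonzero, so this is $\delta(q_0,(n)_k)$, with output $w_n$; and $\tau(x_0)=\tau(a)=w_0$. So $w=\tau(x)$. Let $B$ be the set of letters occurring in $x$, i.e. the states reachable from $a$. No other state leads to $a$, so *$a$ occurs exactly once in each $\varphi^n(a)$*.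

If the automaton reads the least significant digit first, convert it. The new states are the functions $f:Q\to\Sigma$, the start is the output function $\mathrm{out}$, and the digit $j$ replaces $f$ by $f\circ\delta(\cdot,j)$. After reading $(n)_k=d_1\cdots d_s$, most significant digit first, the state is
$$\mathrm{out}\circ\delta(\cdot,d_1)\circ\cdots\circ\delta(\cdot,d_s),$$
which sends $q$ to $\mathrm{out}(\delta(q,d_s\cdots d_1))$. Its value at $q_0$ is $w_n$, and this is the output of the new automaton.

In Example 1 the automaton has states $q_0,q_1$, every digit exchanges them, and the construction gives $a\to aq_1$, $q_0\to q_1q_1$, $q_1\to q_0q_0$, with $\tau(a)=\tau(q_0)=0$, $\tau(q_1)=1$.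

Conversely, a fixed point $\varphi^\omega(a)$ of a $k$-uniform $\varphi$ is $k$-automatic: take the states $B$, the initial state $a$ and $\delta(b,j)=\varphi(b)_j$; the induction above gives $x_n=\delta(a,(n)_k)$.

## The letter graph: periods, branching and terminal components

Let $G$ be the directed graph on $B$ with one edge $b\to c$ for each occurrence of $c$ in $\varphi(b)$. By induction, the number of walks of length $n$ from $b$ to $c$ is the number of occurrences of $c$ in $\varphi^n(b)$. For a strongly connected component (SCC) $C$ containing an edge, let $d_C$ be its *period*, the gcd of the lengths of its closed walks. A walk between two vertices of $C$ stays in $C$.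

**(W)** For $b,c\in C$ all walks $b\to c$ have lengths in one residue class mod $d_C$, and all large integers of that class occur. "Residue $0$" is an equivalence relation on $C$ with exactly $d_C$ classes $C_0,\dots,C_{d_C-1}$, the *cyclic classes*.

This is standard; the reason is short. Two walks $b\to c$ of lengths $p,p'$, completed by the same walk $c\to b$, become closed walks, so $p\equiv p'$ mod $d_C$. The gcd of the lengths of closed walks at $b$ alone is already $d_C$. Indeed, if a closed walk of length $\ell$ sits at $c$, go $b\to c\to b$ with and without it; the gcd at $b$ divides both lengths, hence $\ell$. The set of lengths of closed walks at $b$ is closed under addition, so it contains all large multiples of its gcd $d_C$; append a walk $b\to c$. Finally, each edge raises the residue relative to a fixed root by $1$, and each vertex has an outgoing edge in $C$, so all $d_C$ residues occur.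

**Definition (branching, terminal).** $C$ is *branching* if for some $b\in C$ and $n\ge1$ the letter $b$ occurs at least twice in $\varphi^n(b)$. Then this holds for all $b'\in C$: walk $b'\to b$, then one of two closed walks of length $n$ at $b$, then $b\to b'$. $C$ is *terminal* if no edge leaves $C$.

Branching is easy to test: *$C$ is branching iff some $b\in C$ has at least two outgoing edges inside $C$.* If all internal out-degrees are $\le1$, there is at most one walk of each length from $b$ inside $C$. If two different edges leave $b$ inside $C$, complete them to closed walks $P,P'$ at $b$ of lengths $p,p'$. Then $P^{p'}$ and $(P')^{p}$ are different closed walks of the same length $pp'$.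

**Definition ($L_b$).** For $b$ in a branching component $C$ with $d=d_C$ let
$$L_b=\bigcup_{j\ge0}F(\varphi^{jd}(b)).$$

In Example 1, $\{a\}$ is not branching, $C=\{q_0,q_1\}$ is branching and terminal, $d_C=2$, the cyclic classes are $\{q_0\}$ and $\{q_1\}$, and $L_{q_i}=F(q_i^\omega)$. In Example 2, $\{e,f\}$ is branching and not terminal, with period $1$, and $L_e=F(x)$. The component $\{g\}$ is branching and terminal with $L_g=F(g^\omega)$. In both examples the $L_b$ are exactly the recurrent classes found by hand (in Example 1, after coding). The theorem says that this is always so.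

**Theorem A (classification; $\varphi$ growing).**
1. $L_b$ depends only on the cyclic class $C_i\ni b$; write $L_{C,i}$. The $L_{C,i}$ ($C$ branching, $0\le i<d_C$) are pairwise distinct, and $\mathrm{Rec}(x)=\{L_{C,i}\}$. So $\#\mathrm{Rec}(x)=\sum_{C\text{ branching}}d_C\le|B|$.
2. $\mathrm{Rec}(w)=\{\tau(L_{C,i}):C\text{ branching}\}$.
3. Terminal components are branching, and $\mathrm{URec}(w)=\{\tau(L_{C,i}):C\text{ terminal}\}$. In particular $\#\mathrm{URec}(x)=\sum_{C\text{ terminal}}d_C\ge1$.

Consequently, for every growing $\varphi$, $\mathrm{Rec}(w)$ is finite with $\#\mathrm{Rec}(w)\le\sum_{C\text{ branching}}d_C\le|B|$, with equality on the left if $\tau$ is injective. In general a coding can merge languages. In Example 1 replace $\tau$ by a constant coding: then $w=0^\omega$ has one class while $\sum d_C=2$. So for coded words the count also needs a test for equality of the $\tau(L_{C,i})$.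

**Theorem B.** There is an algorithm which, given a $k$-automatic $w$, outputs $\#\mathrm{Rec}(w)$, $\#\mathrm{URec}(w)$, $\#\mathrm{Per}(w)$ (and the inclusion order on $\mathrm{Rec}(w)$). For automata reading the most significant digit first it runs in polynomial space.

**Theorem C.** (i) If $w$ is generated by a most-significant-digit-first automaton with $m$ states, then $\#\mathrm{Rec}(w)\le m$. For all $k\ge2$, $m\ge1$ equality is attained, even with $\#\mathrm{Per}=\#\mathrm{URec}=\#\mathrm{Rec}=m$. (ii) For each $k\ge2$ the triples $(\#\mathrm{Rec},\#\mathrm{URec},\#\mathrm{Per})$ of $k$-automatic words are exactly the $(r,u,p)$ with $0\le p\le u\le r$, $u\ge1$. (iii) Every class in $\mathrm{Rec}(w)$, $w$ $k$-automatic, contains a $k$-automatic word.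

## Lifting recurrent words through $\tau$ and $\varphi$

Let $X=\{y\in B^{\mathbb N}:F(y)\subseteq F(x)\}$. To understand a recurrent $z\in V_w$ one would first lift it to $X$. By compactness there is $y\in X$ with $\tau(y)=z$: each prefix of $z$ is $\tau$ of a factor of $x$, and one takes a limit of shifts of $x$. This is not enough, because $y$ need not be recurrent. In Example 1 with a constant coding, $z=0^\omega$ is recurrent and $y=x$ is a lift of it, but the letter $a$ occurs in $x$ only once. The same trouble appears when one tries to write a recurrent word as a shifted image $S^i\varphi(y)$. The cure is to choose the lift inside a *minimal* invariant set lying over $z$.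

**Lemma 1.** Let $\pi:(Y,T)\to(Z,S)$ be a continuous surjection of compact metric systems ($T$ and $S$ continuous) with $\pi T=S\pi$. If $z\in Z$ is recurrent ($S^{n_j}z\to z$ for some $n_j\to\infty$), there is a recurrent $y\in Y$ with $\pi(y)=z$.

*Proof.* Consider the closed $Y'\subseteq Y$ with $TY'\subseteq Y'$ and $z\in\pi(Y')$. The set $Y$ is one. The intersection of a chain of such sets is again one: it is closed and invariant, and the sets $Y'\cap\pi^{-1}(z)$ are nested, nonempty and compact, so they have a common point. By Zorn there is a minimal such set $Y'$. Pick $y\in Y'$ with $\pi(y)=z$. Let $\omega(y)=\bigcap_N\overline{\{T^ny:n\ge N\}}$ be its $\omega$-limit set. It is closed, invariant ($T^{m_j}y\to y'$ implies $T^{m_j+1}y\to Ty'$), and contained in $Y'$. Along a subsequence of $(n_j)$, $T^{n_j}y\to y'\in\omega(y)$, and $\pi(y')=\lim S^{n_j}\pi(y)=\lim S^{n_j}z=z$. So $\omega(y)$ is one of the sets considered, and minimality gives $\omega(y)=Y'\ni y$. That is, $y$ is recurrent. $\square$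

Words carry the product topology, so $X$ and $V_w$ are compact, metrizable and shift-invariant. Write
$$\mathcal R=\{F(y):y\in X\text{ recurrent}\}=\mathrm{Rec}(x),\qquad \Phi(L)=F(\varphi(L)).$$
Then $\Phi(F(y))=F(\varphi(y))$, and $\Phi^n(L)=F(\varphi^n(L))$ because $\varphi$ of a factor of $u$ is a factor of $\varphi(u)$. In Example 1, $\Phi$ exchanges $F(q_0^\omega)$ and $F(q_1^\omega)$.

**Lemma 2.** (a) $\Phi$ maps $\mathcal R$ onto $\mathcal R$. (b) $\mathrm{Rec}(w)=\{\tau(R):R\in\mathcal R\}$.

*Proof.* **Step 1: $\Phi(\mathcal R)\subseteq\mathcal R$.** Let $y\in X$ be recurrent. A factor of $\varphi(y)$ lies in $\varphi(p)$ for a prefix $p$ of $y$. As $p$ occurs infinitely often in $y$ and $\varphi$ is nonerasing, $\varphi(p)$ occurs infinitely often in $\varphi(y)$. So $\varphi(y)$ is recurrent, and $F(\varphi(y))\subseteq F(\varphi(x))=F(x)$.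

**Step 2: a system that desubstitutes.** To apply Lemma 1 we need a system whose points remember where in a block we stand. Let
$$Y=\{(y,i):y\in X,\ 0\le i<|\varphi(y_0)|\},\qquad \pi(y,i)=S^i\varphi(y)\in X,$$
and let $T(y,i)=(y,i+1)$ if $i+1<|\varphi(y_0)|$, else $T(y,i)=(Sy,0)$. Since $y_0$ and $i$ are locally constant, $Y$ is compact and $T$, $\pi$ are continuous. Since $S^{|\varphi(y_0)|}\varphi(y)=\varphi(Sy)$, we have $\pi T=S\pi$.

**Step 3: $\pi$ is onto.** Let $z\in X$. Its length-$n$ prefix occurs in $x=\varphi(x)$, so it is a prefix of $S^{i_n}\varphi(S^{q_n}x)$ for some $q_n$ and $0\le i_n<|\varphi(x_{q_n})|$. A limit point $(y,i)$ of the points $(S^{q_n}x,i_n)\in Y$ satisfies $S^i\varphi(y)=z$.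

**Step 4: $\Phi$ is onto.** Let $z\in X$ be recurrent. Lemma 1 gives a $T$-recurrent $(y,i)$ with $z=S^i\varphi(y)$, say $T^{n_j}(y,i)\to(y,i)$, $n_j\to\infty$. The second coordinate is discrete, so $T^{n_j}(y,i)=(S^{q_j}y,i)$ for large $j$. Here $q_j\to\infty$, because at most $\max_b|\varphi(b)|$ steps of $T$ pass between consecutive shifts of $y$. So $S^{q_j}y\to y$ and $y$ is recurrent. By Step 1, $\varphi(y)$ is recurrent, so its tail $z$ has the same factors, and $F(z)=\Phi(F(y))$.

**Step 5: part (b).** The map $\tau:X\to V_w$ is continuous and commutes with $S$. It is onto by the limit argument given before Lemma 1. For recurrent $v\in V_w$, Lemma 1 gives a recurrent $y\in X$ with $\tau(y)=v$, so $F(v)=\tau(F(y))$. Conversely, if $y\in X$ is recurrent, then $\tau(y)\in V_w$ is recurrent, with language $\tau(F(y))$. $\square$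

## Two-letter words determine everything

By Lemma 2(a) we can desubstitute a class again and again: $R=\Phi^n(R_n)$ with $R_n\in\mathcal R$. However, $R_n$ varies with $n$, and a priori $\mathcal R$ might be infinite. The next lemma removes both difficulties.

**Lemma 3.** If $u$ is nonempty, $|u|\le h_n+1$ and $u\in F(\varphi^n(s))$, then $u\in F(\varphi^n(s'))$ for some factor $s'$ of $s$ of length $\le2$. The set $\mathcal R$ is finite, and $\Phi$ permutes $\mathcal R$.

*Proof.* A factor of $\varphi^n(s)$ that meets three consecutive blocks $\varphi^n(s_i)$ contains the whole middle block and at least one letter on each side, so its length is at least $h_n+2$. Hence $u$ meets at most two consecutive blocks. This is the first claim.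

Let $R^{(1)},\dots,R^{(t)}\in\mathcal R$ be distinct. By (E) there is $\ell\geq 1$ such that the sets $R^{(i)}\cap B^\ell$ are pairwise distinct. Take $n$ with $h_n\ge\ell$. By Lemma 2(a), $R^{(i)}=\Phi^n(R_n^{(i)})$ with $R^{(i)}_n\in\mathcal R$. A word $u\in R^{(i)}\cap B^\ell$ is a factor of $\varphi^n(s)$ with $s\in R_n^{(i)}$; by the first claim we may take $|s|\le2$, and by (E) we may extend a one-letter $s$ to length $2$. So
$$R^{(i)}\cap B^\ell=B^\ell\cap F\bigl(\varphi^n(R_n^{(i)}\cap B^2)\bigr).$$
Thus $R^{(i)}\cap B^\ell$ is determined by a subset of $B^2$, and $t\le2^{|B|^2}$. So $\mathcal R$ is finite, and the surjection $\Phi:\mathcal R\to\mathcal R$ is a permutation. $\square$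

So some power $\Phi^M$ is the identity on $\mathcal R$: every recurrent class is invariant under one and the same $\varphi^M$, and the dependence of $R_n$ on $n$ disappears along multiples of $M$.

## Proof of the classification

**Step 1: two properties of $L_b$ used everywhere.** Let $b\in C$, $C$ branching, $d=d_C$. Then
$$\text{each }u\in L_b\text{ is a factor of }\varphi^n(b)\text{ for all sufficiently large }n\in d\mathbb N. \tag{1}$$
Indeed $u\in F(\varphi^{jd}(b))$ for some $j$, and by (W) $b$ occurs in $\varphi^{id}(b)$ for all large $i$, so $u\in F(\varphi^{(i+j)d}(b))$. Consequently $L_b=\bigcup_{n\in J}F(\varphi^n(b))$ for every infinite $J\subseteq d\mathbb N$. Next,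
$$\Phi^D(L_b)=L_b\quad\text{for every }D\in d\mathbb N, \tag{2}$$
because $\Phi^D(L_b)=\bigcup_jF(\varphi^{jd+D}(b))$, which is $L_b$ by (1).

**Step 2: $L_b$ depends only on the cyclic class.** If $b,c\in C_i$, then $c$ occurs in some $\varphi^{jd}(b)$, so $\varphi^{j'd}(c)$ is a factor of $\varphi^{(j+j')d}(b)$ for all $j'$, and $L_c\subseteq L_b$. By symmetry $L_b=L_c$.

**Step 3: different classes give different languages.** For $b\in C_i$, the letters of $C$ occurring in $L_b$ are exactly those of $C_i$: they are the ends of walks from $b$ whose length is a multiple of $d$, and walks between vertices of $C$ stay in $C$. Let $L_b=L_{b'}$. Then $b'\in L_b$ is reachable from $b$, and conversely, so $b,b'$ lie in the same $C$. Now $b'$ is a letter of $C$ occurring in $L_b$, so it lies in the cyclic class of $b$.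

**Step 4: $L_b$ is a recurrent class.** We exhibit a recurrent word with language $L_b$. As $C$ is branching, $b$ occurs at least twice in $\varphi^P(b)$ for some $P\ge1$, and $P\in d\mathbb N$ because closed walks have length divisible by $d$. Put $\psi=\varphi^P$ and write $\psi(b)=sbt$, where the displayed $b$ is the first occurrence, so $b$ occurs in $t$. By induction
$$\psi^n(b)=\psi^{n-1}(s)\cdots\psi(s)\,s\,b\,t\,\psi(t)\cdots\psi^{n-1}(t).$$
Let
$$y_b=b\,t\,\psi(t)\,\psi^2(t)\cdots. \tag{3}$$
Every prefix of $y_b$ is a factor of some $\psi^n(b)$, so $F(y_b)\subseteq L_b$. Also $L_b\subseteq F(x)$, since $b$ occurs in $x=\varphi^n(x)$ for all $n$. Conversely, by (1) every $u\in L_b$ is a factor of $\psi^m(b)$, hence of $\psi^m(t)$, for all large $m$. So $u$ occurs infinitely often in $y_b$. Thus $y_b\in X$ is recurrent and $F(y_b)=L_b\in\mathcal R$. In particular (E) applies to $L_b$.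

**Step 5: every $R\in\mathcal R$ is some $L_c$.** We look for a letter $c$ of $R$ such that $\psi^n(c)$ contains all two-letter words of $R$, twice over.

By Lemma 3 choose $M\ge1$ with $\Phi^M=\mathrm{id}$ on $\mathcal R$ and with all periods $d_C$ dividing $M$. Put $\psi=\varphi^M$. Then $R=\Phi^{Mn}(R)$, so $\psi^n(R)\subseteq R$, for all $n$. By (I), applied repeatedly, there is $U\in R$ containing every word of $R\cap B^2$, and then
$$V=Ut_1Ut_2Ut_3U\in R$$
for suitable $t_i$. Choose $n\ge1$ with $h_{Mn}\ge|V|$. Since $V\in\Phi^{Mn}(R)$, Lemma 3 and (E) give $V\in F(\psi^n(cc'))$ for some $cc'\in R\cap B^2$. Of the four disjoint occurrences of $U$ in $V$, at most one crosses the boundary between $\psi^n(c)$ and $\psi^n(c')$. The other three lie in these two words, so one of the two contains at least two disjoint occurrences of $U$. Rename the corresponding letter $c$. By (E) every letter of $R$ occurs in a two-letter word of $R$, hence in $U$. In particular $c$ occurs at least twice in $\psi^n(c)$, so $c$ lies in a branching SCC.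

*$R\subseteq L_c$.* For $u\in R$ take $m$ with $h_{Mm}\ge|u|$. By Lemma 3 and (E),
$$u\in F(\psi^m(R\cap B^2))\subseteq F(\psi^m(U))\subseteq F(\psi^{m+n}(c))\subseteq L_c,$$
the last inclusion because the period of the component of $c$ divides $M$. *$L_c\subseteq R$.* We have $\psi^m(c)\in R$ for all $m$, so (1) with $J=M\mathbb N$ gives $L_c\subseteq R$. Hence $R=L_c$.

Steps 2–5 prove part 1; the bound $\sum d_C\le|B|$ holds because $C$ is the disjoint union of $d_C$ nonempty cyclic classes. Part 2 is part 1 together with Lemma 2(b).

**Step 6: terminal components are branching.** Let $C$ be terminal. Every letter has a nonempty image, so every out-degree in $C$ is at least $1$, and all edges from $C$ stay in $C$. If all out-degrees were $1$, then $|\varphi^n(b)|=1$ for $b\in C$ and all $n$, contradicting growth. So some letter has two internal edges and $C$ is branching.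

**Step 7: terminal components give uniformly recurrent classes.** Let $b\in C_i$, $C$ terminal, $d=d_C$. All letters of $L_b$ lie in $C$, hence in $C_i$. By (W) there is $N$ such that $b$ occurs in $\varphi^{Nd}(b')$ for all $b'\in C_i$. Let $u\in L_b$, say $u\in F(\varphi^{nd}(b))$, and put $j=(N+n)d$. Then $u\in F(\varphi^j(b'))$ for all $b'\in C_i$. Let $H=\max_{b'\in C_i}|\varphi^j(b')|$. By (2), a word of $L_b$ of length $2H$ is a factor of $\varphi^j(s)$ with $s\in L_b$. If it contained no full block $\varphi^j(b')$, it would meet at most two blocks, in at most $H-1$ letters each, which is too short. So it contains a full block, hence $u$. Thus $y_b$ is uniformly recurrent. Applying $\tau$ to windows, $\tau(y_b)$ is uniformly recurrent, and $\tau(L_{C,i})\in\mathrm{URec}(w)$.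

**Step 8: every uniformly recurrent class comes from a terminal component.** The class may first present itself through a nonterminal component: in Example 2 with a constant coding, $\tau(L_e)=F(0^\omega)$ is uniformly recurrent although $\{e,f\}$ is not terminal. There also $\tau(L_e)=\tau(L_g)$, and this is the general mechanism.

Let $F(v)\in\mathrm{URec}(w)$. By part 2, $F(v)=\tau(L_b)$ with $b\in C$, $C$ branching. Let $C'$ be a terminal SCC reachable from $b$; it exists because $G$ is finite. Once a walk has entered $C'$ it can be continued there forever, so for every large $m$ some letter of $C'$ occurs in $\varphi^m(b)$. Take such an $m\in d_C\mathbb N$ and such a letter $c$; then $c\in L_b$. With $D=\mathrm{lcm}(d_C,d_{C'})$, (2) gives $\varphi^{nD}(c)\in L_b$ for all $n$, so $L_c\subseteq L_b$ by (1). Now $\tau(L_c)\subseteq F(v)$ contains arbitrarily long words, and by uniform recurrence every word of $F(v)$ occurs in all sufficiently long words of $F(v)$. As $\tau(L_c)$ is closed under taking factors, $F(v)\subseteq\tau(L_c)$. So $F(v)=\tau(L_c)$ with $C'$ terminal.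

Terminal SCCs exist, and with $\tau=\mathrm{id}$ the distinctness in part 1 gives the formula for $\#\mathrm{URec}(x)$. This proves Theorem A. $\square$

From now on $\varphi$ is $k$-uniform with $k\ge2$, so $h_n=k^n$; put $m=|B|$. No decidability claim is made for non-uniform morphisms with arbitrary codings.

## Comparing two coded languages

Let $L=L_b$ and $L'=L_{b'}$ with $b\in C$, $b'\in C'$, both branching, and $D=\mathrm{lcm}(d_C,d_{C'})$. We want to decide whether $\tau(L)\subseteq\tau(L')$.

**Step 1: reduction to one sequence of words.** Let
$$A=\{n\ge0:\tau\varphi^{nD}(b)\in\tau(L')\}.$$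
Then
$$\tau(L)\subseteq\tau(L')\Rightarrow A=\mathbb N;\qquad A\text{ infinite}\Rightarrow\tau(L)\subseteq\tau(L'). \tag{4}$$
The first holds since $\varphi^{nD}(b)\in L$. For the second, (1) says that $L$ is the union of the $F(\varphi^{nD}(b))$ over $n\in A$, and $\tau(L')$ is closed under factors.

Testing a few values of $n$ proves nothing by itself. For instance, suppose components $c\to cd,\ d\to cc$ and $g\to gg$ occur, with $\tau(c)=\tau(g)=0$, $\tau(d)=1$, $b=c$, $b'=g$. Then $0\in A$, but $n\notin A$ for $n\ge1$, since $\varphi^n(c)$ contains $d$. Likewise, comparing all factors up to some length decides nothing until one knows which length suffices. We shall find an explicit $n^*$ for which $n^*\in A$ is decisive.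

**Step 2: only two adjacent blocks matter.** We claim:
$$\begin{gathered}n\in A\iff\text{there are }ee'\in L'\cap B^2\text{ and }0\le r<k^{nD}\text{ such that }\tau\varphi^{nD}(b)\text{ is}\\ \text{the window of length }k^{nD}\text{ of }\tau\varphi^{nD}(ee')\text{ starting at }r.\end{gathered}\tag{5}$$
"If": $\varphi^{nD}(ee')\in L'$ by (2). "Only if": $\tau\varphi^{nD}(b)=\tau(u)$ with $u\in L'=\Phi^{nD}(L')$ and $|u|=k^{nD}$. So $u$ is a factor of some $\varphi^{nD}(s)$, $s\in L'$, starting at position $qk^{nD}+r$ with $0\le r<k^{nD}$. Extend $s$ to the right in $L'$ if necessary and take $ee'=s_qs_{q+1}$.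

The set $L'\cap B^2$ is computable. Consider the finite graph on words of length $1,2$ over $B$ with an edge $u\to u'$ whenever $u'\in F(\varphi(u))$. The words of length $\le2$ in $F(\varphi^n(b'))$ are exactly those reachable from $b'$ in exactly $n$ steps. This goes by induction on $n$: by Lemma 3 (with $2\le h_1+1$), a factor of length $\le2$ of $\varphi(\varphi^n(b'))$ is a factor of $\varphi(z')$ for a factor $z'$ of $\varphi^n(b')$ with $|z'|\le2$; the converse is clear. So $L'\cap B^2$ consists of the two-letter words reachable from $b'$ in a number of steps divisible by $d_{C'}$.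

**Step 3: recursion on the offset, and why single triples do not suffice.** In (5) the level $nD$ is large and the offset $r$ ranges over exponentially many values, so one peels off one level of $\varphi$. A triple $(c,e,e')$ at level $l+1$ with offset $r=jk^l+r'$ splits into $k$ triples at level $l$, one for each block of $\varphi^{l+1}(c)$. It is tempting to treat these $k$ triples separately. This fails, because they must all be matched with the *same* $r'$.

Here is an example, for $\varphi(0)=01$, $\varphi(1)=10$, $\tau=\mathrm{id}$. Does $\varphi^2(0)=0110$ occur in $\varphi^2(01)=01101001$ at an offset $r\in\{2,3\}$, i.e. with $j=1$? The middle letters of $\varphi(01)=0110$ give the triples $(0,1,1)$ and $(1,1,0)$. The word $\varphi(0)=01$ occurs in $\varphi(11)=1010$ at offset $1$, not at $0$. The word $\varphi(1)=10$ occurs in $\varphi(10)=1001$ at offset $0$, not at $1$. Each triple can be matched, but not with a common offset. And indeed the windows at $r=2,3$ are $1010$ and $0100$. So we keep whole *sets* of triples.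

**Definition ($l$-good).** A set $S\subseteq B^3$ is *$l$-good* if there is a single $r\in[0,k^l)$ such that for all $(c,e,e')\in S$, $\tau\varphi^l(c)$ equals the window of $\tau\varphi^l(ee')$ of length $k^l$ starting at $r$. For $0\le j<k$ put
$$\partial_jS=\{(\varphi(c)_i,\ \varphi(ee')_{i+j},\ \varphi(ee')_{i+j+1}):(c,e,e')\in S,\ 0\le i<k\};$$
the indices are at most $2k-1$, so they exist.

$S$ is $0$-good iff $\tau(c)=\tau(e)$ for all $(c,e,e')\in S$. In the example just given, $\partial_1\{(0,0,1)\}=\{(0,1,1),(1,1,0)\}$ is not $1$-good, though each of its one-element subsets is.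

**Claim.** $S$ is $(l+1)$-good iff $\partial_jS$ is $l$-good for some $j$.

*Proof.* Write $r\in[0,k^{l+1})$ as $r=jk^l+r'$ with $0\le j<k$, $0\le r'<k^l$. Let $(c,e,e')\in S$. The $i$-th block of length $k^l$ of $\varphi^{l+1}(c)$ is $\varphi^l(\varphi(c)_i)$. It is to be compared (after $\tau$) with the window of $\varphi^l(\varphi(ee'))$ of length $k^l$ starting at $r+ik^l=(i+j)k^l+r'$, which is the window of $\varphi^l(\varphi(ee')_{i+j}\,\varphi(ee')_{i+j+1})$ starting at $r'$. So the offset $r$ works for $S$ at level $l+1$ iff $r'$ works for $\partial_jS$ at level $l$. $\square$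

**Step 4: a finite graph that decides inclusion.** Let $\Gamma$ be the graph on the $2^{m^3}$ subsets of $B^3$ with edges $S\to\partial_jS$. Iterating the Claim, (5) says: $n\in A$ iff for some $ee'\in L'\cap B^2$ there is a path of length exactly $nD$ in $\Gamma$ from $\{(b,e,e')\}$ to a $0$-good set.

**Proposition 4.** Let $n^*=2^{m^3}$. Then $\tau(L)\subseteq\tau(L')$ iff $n^*\in A$.

*Proof.* "Only if" is (4). Let $n^*\in A$. The corresponding path has length $n^*D\ge2^{m^3}$, so it visits more than $2^{m^3}$ vertices counted with repetition. Hence it contains a cycle, of length $\ell\ge1$ say. Inserting $tD$ additional copies of this cycle gives paths of length $n^*D+tD\ell=(n^*+t\ell)D$ with the same ends, for all $t\ge0$. So $n^*+t\ell\in A$ for all $t$, and $A$ is infinite; apply (4). $\square$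

The condition $n^*\in A$ is a finite reachability question. So inclusion, hence equality, of the languages $\tau(L_{C,i})$ is decidable. In the example of Step 1, $\{(c,g,g)\}$ is $0$-good; both $\partial_j$ send it to $\{(c,g,g),(d,g,g)\}$, which is not $0$-good and is sent to itself. So $A=\{0\}$, as found directly.

## Deciding whether $\tau(L_b)$ is periodic

The difficulty is that the period is not known in advance and could be large. Passing to the words $\tau\varphi^n(\cdot)$ of length $k^n$ larger than the period turns it into a small number.

For $c,c'\in B$ let $c\sim_nc'$ iff $\tau\varphi^n(c)=\tau\varphi^n(c')$. Cutting $\tau\varphi^{n+1}(c)$ into $k$ blocks of equal length shows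
$$c\sim_{n+1}c'\iff\varphi(c)_i\sim_n\varphi(c')_i\text{ for all }i,$$
so the partition $\sim_{n+1}$ is computed from $\sim_n$ by a fixed map. There are at most $m^m$ partitions of $B$, so $(\sim_n)$ is periodic from some index $\le m^m$ on. Let $d=d_C$ and $n_1=d\,m^m$.

**Proposition 5.** Let $b\in C$, $C$ branching. $\tau(L_b)$ is periodic iff there is $1\le q'\le m$ such that $u_0\sim_{n_1}u_{q'}$ for all words $u_0u_1\cdots u_{q'}\in L_b$.

For example, let $s\to sts$, $t\to tst$ with identity coding. Here $L_s=F((st)^\omega)$, and $s\not\sim_nt$ for all $n$. The test fails for $q'=1$ and succeeds for $q'=2$.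

*Proof.* Let $y=y_b$, so $F(y)=L_b$. If $d\mid n$, then by (2)
$$F(\tau\varphi^n(y))=\tau(\Phi^n(L_b))=\tau(L_b).$$

($\Leftarrow$) Here we produce a periodic word with language $\tau(L_b)$. The condition gives $\tau\varphi^{n_1}(y_j)=\tau\varphi^{n_1}(y_{j+q'})$ for all $j$. So $\tau\varphi^{n_1}(y)$ is purely periodic with period $q'k^{n_1}$, and its language is $\tau(L_b)$ because $d\mid n_1$.

($\Rightarrow$) Here we read off $q'$. Let $\tau(L_b)=F(u^\omega)$, $u$ primitive, $|u|=q$. Adding to $n_1$ a suitable multiple of $d$ times the period of $(\sim_n)$, we get $n\in d\mathbb N$ with $k^n\ge q$ and $\sim_n=\sim_{n_1}$. By (P), $z=\tau\varphi^n(y)$ is a shift of $u^\omega$. Its windows $z_{jk^n}\cdots z_{(j+1)k^n-1}=\tau\varphi^n(y_j)$ have length $k^n\ge q$. So, again by (P), those for $j$ and $j'$ agree iff $jk^n\equiv j'k^n\pmod q$, i.e. iff $j\equiv j'\pmod{q'}$ with $q'=q/\gcd(q,k^n)$. Thus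
$$y_j\sim_ny_{j'}\iff j\equiv j'\pmod{q'}.$$
So exactly $q'$ classes of $\sim_n$ occur among the letters of $y$, whence $q'\le m$. Also $u_0\sim_nu_{q'}$ for every $u_0\cdots u_{q'}\in F(y)=L_b$, and $\sim_n=\sim_{n_1}$. $\square$

*The condition is finitely checkable.* Fix any $n\in d\mathbb N$ with $k^n\ge m$. By (2), Lemma 3 (as $m+1\le h_n+1$) and (E), the words of $L_b$ of length $\le m+1$ are exactly the factors of length $\le m+1$ of the words $\varphi^n(ee')$, $ee'\in L_b\cap B^2$.

## The algorithm and its space

*Proof of Theorem B.* The algorithm is as follows.

1. From the automaton compute $\varphi,\tau,B$, the graph $G$, its SCCs, their periods and cyclic classes, and which SCCs are branching or terminal. Choose a letter $b_{C,i}\in C_i$ for every branching $C$ and $0\le i<d_C$.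
2. For all pairs of indices decide whether $\tau(L_{C,i})=\tau(L_{C',i'})$, by Proposition 4 for both inclusions.
3. Output as $\#\mathrm{Rec}(w)$ the number of distinct languages among all $\tau(L_{C,i})$, $C$ branching.
4. Output as $\#\mathrm{URec}(w)$ the number of distinct languages among those with $C$ terminal.
5. Output as $\#\mathrm{Per}(w)$ the number of distinct languages among those with $C$ terminal that pass the test of Proposition 5.

The period of $C$ can be found as follows. Let $\mathrm{dist}$ be the distance from a root in $C$, and let $g$ be the gcd of the numbers $\mathrm{dist}(c)+1-\mathrm{dist}(c')$ over internal edges $c\to c'$. The length of a closed walk is the sum of these numbers along it, so $g\mid d_C$. Each of these numbers is the difference of the lengths of two walks from the root to $c'$, so $d_C\mid g$ by (W). Hence $g=d_C$, and the cyclic classes are the classes of $\mathrm{dist}$ mod $d_C$.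

**Correctness.** Steps 3 and 4 are correct by parts 2 and 3 of Theorem A. For step 5: $\mathrm{Per}(w)\subseteq\mathrm{URec}(w)$, periodicity is a property of the language by (P), and Proposition 5 decides it. The inclusion order on $\mathrm{Rec}(w)$ is given by Proposition 4. All steps are finite computations.

**Space.** Let the automaton read the most significant digit first. Then $m$ is at most one more than the number of states, and $k$ is at most the size of the transition table, so both are bounded by about the input size.

* Step 1 and the sets $L\cap B^2$ take polynomial time; for the latter, use the graph on words of length $1,2$, counting steps mod $d$.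
* The test $n^*\in A$ is a nondeterministic walk in $\Gamma$ of length $n^*D$, where $D\le m^2$. It guesses $ee'$ and the digits $j$, and stores one subset of $B^3$ and a counter of $O(m^3)$ bits. So it is in NPSPACE, which equals PSPACE by Savitch's theorem.
* In Proposition 5, $\sim_{n_1}$ is obtained by iterating a polynomial-time map $d\,m^m$ times with a polynomial-size counter. The words of length $\le m+1$ of $L_b$ are enumerated as windows of $\varphi^n(ee')$ with $n\in d\mathbb N$, $m\le n<m+d$; then $k^n\ge2^m\ge m$. Positions in these words have polynomially many bits, and the letter at a given position is found by reading the digits of the position through $\varphi$.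

So everything is done in polynomial space. $\square$

## Which values occur, and automatic representatives

*Proof of Theorem C.*

**(i), upper bound.** An $m$-state automaton gives $|B|\le m+1$. The new letter $a$ occurs exactly once in each $\varphi^n(a)$ and lies on no cycle other than its loop, so $\{a\}$ is a non-branching SCC. By Theorem A, $\#\mathrm{Rec}(w)\le\sum_{C\text{ branching}}d_C\le|B|-1\le m$.

**(i), equality.** This generalizes Example 1. Take states $q_0,\dots,q_{m-1}$ with $\delta(q_i,j)=q_{i+1\bmod m}$ for all digits $j$, and let the output be the state. For $n\ge1$, $w_n$ records the length of $(n)_k$ mod $m$. The $n$ with $s$ digits form an interval of $k^s-k^{s-1}$ integers, so $w$ contains arbitrarily long runs of each of the $m$ letters. The words $q_i^\omega$ lie in $m$ distinct classes of $\mathrm{Per}(w)$, so $m\le\#\mathrm{Per}\le\#\mathrm{URec}\le\#\mathrm{Rec}\le m$.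

**(ii), necessity.** $\mathrm{Per}\subseteq\mathrm{URec}\subseteq\mathrm{Rec}$, and $\mathrm{URec}\ne\emptyset$ by part 3 of Theorem A.

**(ii), a word for each triple.** We build a letter graph with prescribed components. Given $(r,u,p)$ with $0\le p\le u\le r$, $u\ge1$, take letters $a,x_1,\dots,x_r$ and $r$ components, each with new letters and a distinguished letter $g_j$:

* for $1\le j\le p$: $g_j\to g_j^k$;
* for $p<j\le u$: $g_j=c\to c^{k-1}d$, $d\to c^k$ (letters $c,d$ depending on $j$);
* for $u<j\le r$: $g_j=e\to e^{k-1}f$, $f\to e\,g_1^{k-1}$ (letters $e,f$ depending on $j$).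

Component $1$ is of one of the first two kinds since $u\ge1$. Put $a\to a\,x_1^{k-1}$, $x_j\to g_jx_{j+1}^{k-1}$ for $j<r$, and $x_r\to g_r^k$. Let $w=x=\varphi^\omega(a)$ with identity coding; it is $k$-automatic, and all letters occur in it. The SCC $\{a\}$ has one loop and no other internal edge, so it is not branching; the $\{x_j\}$ have no internal edges. Each of the $r$ components is one SCC. It has period $1$ (there is a loop at $g_j$ since $k-1\ge1$), and it is branching ($g_j$ has $k\ge2$ internal edges). Exactly the first $u$ components are terminal. By Theorem A, $\#\mathrm{Rec}=r$ and $\#\mathrm{URec}=u$.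

**(ii), counting the periodic classes.** Periodic classes are uniformly recurrent, so only $j\le u$ matter. For $j\le p$ the language is $F(g_j^\omega)$, which is periodic. For $p<j\le u$ the language is $L_c=F(\mathbf u)$ with $\mathbf u=\varphi^\omega(c)$, since $d_C=1$ and $\varphi(c)$ begins with $c$. We show that it is not periodic. Let $v_k(N)=\max\{i:k^i\mid N\}$. Then
$$\mathbf u_n=d\iff v_k(n+1)\text{ is odd}.$$
Write $n=kq+i$ with $0\le i<k$. If $i<k-1$, then $\mathbf u_n=\varphi(\mathbf u_q)_i=c$ and $v_k(n+1)=0$. If $i=k-1$, then $q<n$, $\mathbf u_n=d$ iff $\mathbf u_q=c$, and $v_k(n+1)=v_k(k(q+1))=v_k(q+1)+1$; use induction.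

Suppose $\mathbf u$ had a period $\rho\ge1$. Put $\epsilon=v_k(\rho)$ and choose $N>\epsilon$ with $k^N>\rho$ and $N\not\equiv\epsilon\pmod2$. Let $M=k^N-\rho\ge1$. Since $k^{\epsilon+1}$ divides $k^N$ but not $\rho$, while $k^\epsilon$ divides both, $v_k(M)=\epsilon$. And $v_k(M+\rho)=N$. These have different parity, so $\mathbf u_{M-1}\ne\mathbf u_{M-1+\rho}$, a contradiction. If $F(\mathbf u)$ were a periodic language, $\mathbf u$ would be purely periodic by (P). So these classes are not periodic, and $\#\mathrm{Per}=p$.

**(iii), reduction to one word.** By Theorem A each class of $\mathrm{Rec}(w)$ contains some $\tau(y_b)$ with $y_b=b\,g$ as in (3), where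
$$g=t\,\psi(t)\,\psi^2(t)\cdots,\qquad\psi=\varphi^P,\quad K=k^P,\quad|t|\le K-1,$$
the last because $|sbt|=K$. We use the $K$-kernel of a sequence $(g_n)$, i.e. the set of sequences $(g_{K^\varepsilon n+r})_{n\ge0}$ with $\varepsilon\ge0$, $0\le r<K^\varepsilon$. A sequence with finite $K$-kernel is $K$-automatic, and $k^P$-automatic is equivalent to $k$-automatic (Eilenberg; Allouche–Shallit, *Automatic Sequences*, Thms. 6.6.2 and 6.6.4).

**(iii), the kernel of $g$ is finite.** For $\varepsilon\ge0$ we have $g=t\,\psi(t)\cdots\psi^{\varepsilon-1}(t)\,\psi^\varepsilon(g)$, where the prefix before $\psi^\varepsilon(g)$ has length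
$$\ell_\varepsilon=|t|\,\frac{K^\varepsilon-1}{K-1}\le K^\varepsilon-1.$$
Let $0\le r<K^\varepsilon$ and $n\ge1$. Then $K^\varepsilon n+r-\ell_\varepsilon=K^\varepsilon n'+r'$ with $0\le r'<K^\varepsilon$, where $n'=n$ if $r\ge\ell_\varepsilon$ and $n'=n-1$ otherwise, and $r'$ depends only on $(\varepsilon,r)$. So
$$g_{K^\varepsilon n+r}=\psi^\varepsilon(g)_{K^\varepsilon n'+r'}=\eta(g_{n'}),\qquad\eta:B\to B,\quad\eta(c)=\psi^\varepsilon(c)_{r'}.$$
Hence each sequence $(g_{K^\varepsilon n+r})_{n\ge0}$ is determined by $\eta$, by whether $n'=n$ or $n'=n-1$, and by its value at $n=0$. There are at most $2|B|^{|B|+1}$ such sequences.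

**(iii), from $g$ to $\tau(y_b)$.** Prepending $b$ keeps the kernel finite. For $r\ge1$, $(y_b)_{K^\varepsilon n+r}=g_{K^\varepsilon n+r-1}$, which is a kernel sequence of $g$. For $r=0$ the sequence is $b$ followed by $(g_{K^\varepsilon n+K^\varepsilon-1})_{n\ge0}$, that is, $b$ followed by a kernel sequence of $g$. A coding maps the kernel onto the kernel of the coded sequence, so $\tau(y_b)$ has finite $K$-kernel as well. Thus $\tau(y_b)$ is $K$-automatic, hence $k$-automatic, and it lies in the given class. $\square$
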